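\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Smooth lattice polytopes of large $\mathbb{Q}$-codegree are $\mathbb{Q}$-normal}


\begin{abstract}
Move all facets of a smooth $n$-dimensional lattice polytope $P$ inward at unit lattice speed. The $\mathbb{Q}$-codegree of $P$ is the reciprocal of the time at which the polytope disappears, and the nef value is the reciprocal of the time at which its combinatorial type first breaks down. We prove that the two numbers agree whenever the $\mathbb{Q}$-codegree exceeds $\frac{n+1}{2}$, which is the polytope version of a conjecture of Beltrametti and Sommese. We also describe all polytopes above this bound, and show that at the bound itself the only exceptions are the polytopes of certain blow-ups of $\mathbb{P}^n$ along linear subspaces. The main step exhibits an explicit point of $P$, a weighted mean of a few vertices, that is far from every facet.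
\end{abstract}

\section{The question and the results}

Let $P\subset\mathbb{R}^n$ be an $n$-dimensional lattice polytope, written irredundantly as
\[
P=\{x\in\mathbb{R}^n:\ \langle u_i,x\rangle\ge -a_i,\ i=1,\dots,r\},
\]
with primitive inward facet normals $u_i\in(\mathbb{Z}^n)^*$ and $a_i\in\mathbb{Z}$. Put
\[
h_i(x)=\langle u_i,x\rangle+a_i ,
\]
and write also $h_u=h_i$ if $u=u_i$. Thus $h_u$ is the lattice distance to the facet with normal $u$: it is nonnegative on $P$, vanishes on that facet, and takes integer values on $\mathbb{Z}^n$. We often speak of ``the facet $u$''. The polytope $P$ is \emph{smooth} if it is simple and at every vertex the primitive edge directions form a basis of $\mathbb{Z}^n$. Equivalently, at every vertex exactly $n$ facets meet and their normals form a basis of $(\mathbb{Z}^n)^*$; or again, the associated polarized toric variety $(X_P,L_P)$ is smooth.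

For $c>0$ let
\[
P^{(c)}=\{x\in\mathbb{R}^n:\ h_i(x)\ge c,\ i=1,\dots,r\}
\]
be the polytope obtained by pushing every facet inward by lattice distance $c$. Eventually $P^{(c)}$ becomes empty; the \emph{$\mathbb{Q}$-codegree} is
\[
\mu=\operatorname{codeg}_{\mathbb{Q}}(P)=\Bigl(\sup\{c\in\mathbb{Q}_{>0}:\ P^{(c)}\ne\emptyset\}\Bigr)^{-1}.
\]
But possibly before that, the shape of $P$ breaks. For a vertex $f$ of a smooth $P$ let $x_f(c)$ be the point with $h_i(x_f(c))=c$ for the $n$ facets $i$ through $f$, that is, the place to which $f$ is pushed. The \emph{nef value} $\tau=\tau(P)$ is the smallest $t\in\mathbb{Q}_{>0}$ such that, for $c=1/t$, every $x_f(c)$ still belongs to $P^{(c)}$. On the toric side, $\mu$ is the smallest $t$ for which the adjoint divisor $K_{X_P}+tL_P$ is $\mathbb{Q}$-effective, and $\tau$ is the smallest $t$ for which it is nef. If all $x_f(c)$ lie in $P^{(c)}$, then $P^{(c)}$ is nonempty; hence always $\mu\le\tau$. The polytope is called \emph{$\mathbb{Q}$-normal} if $\mu=\tau$, that is, if its shape breaks only at the moment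 when it disappears.

Figure~\ref{fig:two} shows both behaviors. On the left, two opposite facets are at lattice distance $1$, so $P^{(c)}\neq\emptyset$ only for $c\le\frac12$; up to $c=\frac12$ all four pushed vertices stay in $P^{(c)}$, and $\mu=\tau=2$. On the right, the short edge shrinks to a point at $c=1$, and afterwards its pushed endpoints lie outside $P^{(c)}$, while a triangle survives until $c=\frac43$; so $\mu=\frac34<\tau=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\draw[thick] (0,0)--(3,0)--(2,1)--(0,1)--cycle;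
\draw (.25,.25)--(2.5,.25)--(2,.75)--(.25,.75)--cycle;
\draw[very thick] (.5,.5)--(2,.5);
\end{scope}
\begin{scope}[xshift=5cm]
\draw[thick] (1,0)--(4,0)--(0,4)--(0,1)--cycle;
\draw (1,.5)--(3,.5)--(.5,3)--(.5,1)--cycle;
\draw[dashed] (1,1)--(2,1)--(1,2)--cycle;
\fill (1.3333,1.3333) circle (1.6pt);
\end{scope}
\end{tikzpicture}
\caption{Pushing in the facets. Left: $P=\{x\ge0,\ 0\le y\le1,\ x+y\le3\}$ with $P^{(1/4)}$ and the segment $P^{(1/2)}$; it is $\mathbb{Q}$-normal. Right: $P=\{x,y\ge0,\ 1\le x+y\le4\}$ with $P^{(1/2)}$, the triangle $P^{(1)}$ (dashed), in which the facet $x+y\ge1$ has shrunk to a vertex, and the point $P^{(4/3)}$; it is not $\mathbb{Q}$-normal.}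
\label{fig:two}
\end{figure}

When should one expect $\mathbb{Q}$-normality? If $k$ of the distance functions have constant sum, $h_{v_1}+\dots+h_{v_k}\equiv\ell$, then $kc\le\ell$ whenever $P^{(c)}\ne\emptyset$, so $\mu\ge k/\ell$. For the unimodular simplex this happens with $k=n+1$, $\ell=1$, and $\mu=\tau=n+1$; for its double, $\ell=2$ and $\mu=\tau=\frac{n+1}2$. For $k\le n+1$ a relation with $\ell\ge2$ never certifies more than $\frac{n+1}{2}$. So above $\frac{n+1}2$ one would guess that a single relation with $\ell=1$ controls the whole process, and in particular that $P$ is $\mathbb{Q}$-normal. The latter is the polytope version of a conjecture of Beltrametti and Sommese, stated in~\cite{Monsores}. It is true.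

\begin{theorem}\label{thm:A}
Let $P$ be a smooth $n$-dimensional lattice polytope with $\operatorname{codeg}_{\mathbb{Q}}(P)>\frac{n+1}{2}$. Then $\operatorname{codeg}_{\mathbb{Q}}(P)=\tau(P)$, i.e.\ $P$ is $\mathbb{Q}$-normal.
\end{theorem}

The guess about the controlling relation is correct as well.

\begin{theorem}\label{thm:B1}
Let $P$ be a smooth $n$-dimensional lattice polytope. Then $\mu>\frac{n+1}2$ if and only if there is a set $V$ of $k>\frac{n+1}{2}$ facet normals with $\sum_{v\in V}h_v\equiv1$. For every such $V$ one has $\mu=\tau=|V|$. In particular $\mu$ is then an integer.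
\end{theorem}

The condition on $V$ says that $x\mapsto(h_v(x))_{v\in V}$ projects $P$ onto a unimodular simplex $\Delta_{k-1}$ whose facets pull back to facets of $P$; in particular $P$ is a Cayley polytope of length $k$ (Remark~\ref{rem:cayley}).

\begin{theorem}\label{thm:B2}
Let $P$ be a smooth $n$-dimensional lattice polytope with $\mu=\frac{n+1}2$. Then $P$ is $\mathbb{Q}$-normal unless, up to affine lattice isomorphism,
\[
P=Q_{n,k}:=\{x\in\mathbb{R}^n:\ x_i\ge0,\ x_1+\dots+x_n\le2,\ x_1+\dots+x_k\ge1\},\qquad \tfrac{n+3}{2}<k\le n.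
\]
Conversely, each such $Q_{n,k}$ is smooth with $\mu=\frac{n+1}{2}<\tau=k-1$. Hence the bound in Theorem~\ref{thm:A} is sharp for every $n\ge4$ (take $k=n$). For $n\le3$ no such $k$ exists, so $\mu\ge\frac{n+1}2$ already implies $\mathbb{Q}$-normality.
\end{theorem}

The polytope $Q_{n,k}$ is the doubled simplex with the face $x_1=\dots=x_k=0$ cut off. It belongs to the blow-up of $\mathbb{P}^n$ along a linear subspace of dimension $n-k$, polarized by $2H-E$.

\medskip
\noindent\textbf{Idea of the proof.} At time $1/\tau$ some simplex face of $P$ collapses. The collapse is governed by a relation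
\[
h_{v_1}+\dots+h_{v_k}=\ell+\alpha_1h_{w_1}+\dots+\alpha_mh_{w_m},\qquad \alpha_j\in\mathbb{Z}_{>0},
\]
coming from an extremal ray of the cone of curves (Section~\ref{sec:ray}). If $m=0$, this is a relation as above and $\mu\ge\tau$ at once. If $m\ge1$ and $\tau>\frac{n+1}2$, we must show $\mu\le\frac{n+1}2$, and for that it suffices to find one point of $P$ at lattice distance at least $\frac2{n+1}$ from every facet. Such a point is a weighted mean of vertices near the collapsing face. Section~\ref{sec:four} finds it in the smallest case and Section~\ref{sec:key} in general; the same device proves Theorem~\ref{thm:B1} in Section~\ref{sec:class}. In Section~\ref{sec:boundary} the equality case of the estimate determines $P$ completely.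

\section{Preliminaries}\label{sec:prelim}

Throughout, $P$ is a smooth $n$-dimensional lattice polytope, with $h_i,\mu,\tau$ as above.

\subsection{The $\mathbb{Q}$-codegree as an optimization problem}
By compactness $\delta=\max_{x\in P}\min_ih_i(x)$ exists, and $\delta>0$ because $P$ has interior points. For $c>0$ we have $P^{(c)}\neq\emptyset$ if and only if $c\le\delta$, so $\mu=1/\delta$. Hence:
\begin{align}
&\text{if some } x\in P \text{ has } h_i(x)\ge 1/M>0 \text{ for all } i, \text{ then } \mu\le M; \label{eq:primal}\\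
&\text{if } h_{v_1}+\dots+h_{v_k}\equiv \ell \text{ for distinct facets } v_1,\dots,v_k, \text{ then } \mu\ge k/\ell. \label{eq:dual}
\end{align}
The second follows by evaluating the relation at a point where all $h_i\ge\delta$: this gives $\ell\ge k\delta>0$.

To use \eqref{eq:primal} we need points that are bounded away from many facets at once. The source of such points is the following lemma. Recall that in a simple polytope, $j$ facets with a common point meet in a face of dimension $n-j$, and no other facet contains this face. Moreover, each of the $n$ edges at a vertex leaves exactly one of the $n$ facets through it.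

\begin{lemma}\label{lem:corner}
Let $F$ be a $d$-dimensional face of $P$ and $f$ a vertex of $F$. Let $\Pi$ consist of $f$ and the other endpoints of the $d$ edges of $F$ at $f$. If the facet $u$ does not contain $F$, then $\sum_{p\in\Pi}h_u(p)\ge1$.
\end{lemma}

\begin{proof}
As $P$ is simple, the $d$ edges of $F$ at $f$ have linearly independent directions, so the $d+1$ points of $\Pi$ affinely span the affine hull of $F$. The affine function $h_u$ is not identically zero on $F$, so it is nonzero at some $p\in\Pi$. Its values on $\Pi$ are nonnegative integers.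
\end{proof}

For instance, with $F=P$ the mean of $\Pi$ has distance at least $\frac1{n+1}$ from every facet, so always $\mu\le n+1$.

\subsection{Toric facts}
Let $\Sigma$ be the normal fan of $P$ and $X=X_P$. Its maximal cones correspond to the vertices of $P$: the cone $\sigma$ of a vertex is generated by the $n$ normals of the facets through it, which form a lattice basis. A \emph{wall} is a cone $\omega=\sigma\cap\sigma'$ of dimension $n-1$, where $\sigma,\sigma'$ are maximal; walls correspond to the edges of $P$, and to curves $C_\omega\subset X$. Let $D_i$ (or $D_u$, if $u=u_i$) be the prime divisor of $u_i$; then $-K_X=\sum_i D_i$ and $L=L_P=\sum_i a_iD_i$ is ample. We use the following standard facts \cite[\S\S6.1--6.4]{CLS}, in which divisors may have rational coefficients.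

\begin{itemize}
\item[(T1)] For a wall $\omega=\sigma\cap\sigma'$, the integers $D_i\cdot C_\omega$ satisfy
$\sum_i(D_i\cdot C_\omega)u_i=0$. They vanish unless $u_i$ is a generator of $\sigma$ or $\sigma'$, and they equal $1$ for the two generators of $\sigma,\sigma'$ not in $\omega$. (The last statement uses smoothness.)
\item[(T2)] The cone of curves $\overline{NE}(X)$ is a strictly convex rational polyhedral cone generated by the $C_\omega$. A divisor $D$ is nef (ample) if and only if $D\cdot C_\omega\ge0$ ($>0$) for all $\omega$.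
\item[(T3)] For $D=\sum d_iD_i$ let $\varphi_D$ be the function, linear on each cone of $\Sigma$, with $\varphi_D(u_i)=-d_i$, and let $m_\sigma$ be the linear function that equals $\varphi_D$ on the maximal cone $\sigma$. Then $D$ is nef if and only if $\varphi_D\le m_\sigma$ everywhere for each $\sigma$; in that case $\varphi_D=\min_\sigma m_\sigma$ is concave. For a wall $\omega=\sigma\cap\sigma'$ one has $D\cdot C_\omega=0$ if and only if $m_\sigma=m_{\sigma'}$.
\end{itemize}

For $c=1/t$ the divisor $\frac1t(K_X+tL)=\sum_i(a_i-c)D_i$ has $m_\sigma=x_f(c)$, where $f$ is the vertex of $\sigma$. The inequality $\varphi_D\le m_\sigma$ need only be checked at the $u_i$, where it reads $h_i(x_f(c))\ge c$. So (T3) says that $K_X+tL$ is nef if and only if all $x_f(c)$ lie in $P^{(c)}$: the two descriptions of $\tau$ agree.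

By (T2), and since $L\cdot C_\omega>0$ for all $\omega$, the divisor $K_X+tL$ is nef if and only if $t\ge t_0$, where $t_0=\max_\omega\frac{-K_X\cdot C_\omega}{L\cdot C_\omega}$. On the other hand, if $t>0$ and $K_X+tL$ is nef, then $P^{(1/t)}\ne\emptyset$, so $t\ge\mu>0$. Hence $t_0>0$, and $\tau$ exists and is the positive rational number
\begin{equation}\label{eq:tau}
\tau=\max_\omega\frac{-K_X\cdot C_\omega}{L\cdot C_\omega}.
\end{equation}

\section{The relation of the collapsing face}\label{sec:ray}

By \eqref{eq:tau} some curve $C_\omega$ satisfies $(K_X+\tau L)\cdot C_\omega=0$. A single wall describes only one edge of $P$ that collapses at time $1/\tau$. If we choose the wall on an extremal ray, we control an entire simplex and all facets around it. This is Reid's description of extremal rays in the smooth case; we include the proof.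

\begin{lemma}\label{lem:ray}
There are distinct facet normals $v_1,\dots,v_k$, $w_1,\dots,w_m$, $z_1,\dots,z_s$ with $k\ge2$, $m,s\ge0$, $k+m+s=n+1$, and positive integers $\alpha_1,\dots,\alpha_m,\ell$ such that, with $A=\sum_j\alpha_j$:
\begin{itemize}
\item[(i)] $\sum_iv_i=\sum_j\alpha_jw_j$;
\item[(ii)] for each $l=1,\dots,k$ the $n$ vectors other than $v_l$ generate a maximal cone $\sigma_l$ of $\Sigma$;
\item[(iii)] $\sum_ih_{v_i}=\ell+\sum_j\alpha_jh_{w_j}$ identically on $\mathbb{R}^n$;
\item[(iv)] $\tau=(k-A)/\ell$.
\end{itemize}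
\end{lemma}

\begin{proof}
\emph{The ray.} The divisor $K_X+\tau L$ is nef and vanishes on some $C_\omega$, so it cuts out a nonzero face of $\overline{NE}(X)$. Let $R$ be an extremal ray of that face. It is spanned by some $C=C_\omega$, $\omega=\sigma\cap\sigma'$. As $\overline{NE}(X)$ is rational polyhedral, there is a divisor $D$ that is nonnegative on it and vanishes exactly on $R$; it is nef by (T2).

Among the $n+1$ generators of $\sigma$ and $\sigma'$, let the $v_i$, $w_j$, $z_q$ be those with $D_u\cdot C>0$, $<0$, $=0$, respectively. Put $b_i=D_{v_i}\cdot C$ and $\alpha_j=-D_{w_j}\cdot C$; these are positive integers and $\sum_ib_iv_i=\sum_j\alpha_jw_j$ by (T1). The two generators outside $\omega$ are among the $v_i$; number them so that $\sigma$ omits $v_1$ and $\sigma'$ omits $v_2$. Then $k\ge2$ and $b_1=b_2=1$. Put $\sigma_1=\sigma$ and $\sigma_2=\sigma'$. We must show for $i\ge3$ that $b_i=1$ and that exchanging $v_i$ for $v_1$ in $\sigma$ gives a cone of $\Sigma$.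

\emph{The region where $\varphi_D=m_\sigma$.} Let $T=\{u:\varphi_D(u)=\langle m_\sigma,u\rangle\}$. The concave function $\varphi_D-m_\sigma$ is $\le0$, and $T$ is where it attains its maximum $0$; so $T$ is a convex cone. Since $D\cdot C=0$, (T3) gives $T\supset\sigma\cup\sigma'$.

\emph{Crossing other walls of $\sigma$.} Let $i\ge3$, let $\omega_i$ be the wall spanned by all generators of $\sigma$ except $v_i$, and let $\sigma_i\ne\sigma$ be the other maximal cone containing it. In the basis formed by the generators of $\sigma$ we have $v_1=-\sum_{i'\ge2}b_{i'}v_{i'}+\sum_j\alpha_jw_j$, so the $v_i$-coordinate of $v_1$ is $-b_i<0$. Thus $v_1$ and $\sigma$ lie on opposite sides of the hyperplane spanned by $\omega_i$, and $v_1$ is not on it. Hence every point of the relative interior of $\omega_i$ lies in the interior of $\operatorname{cone}(\sigma\cup\{v_1\})$, and this cone is contained in the convex cone $T$, because $v_1\in\sigma'\subset T$. So the points of $\sigma_i$ near such a point form a subset of $\sigma_i\cap T$ with nonempty interior.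 There $m_{\sigma_i}=\varphi_D=m_\sigma$, so $m_{\sigma_i}=m_\sigma$ and $D\cdot C_{\omega_i}=0$. By the choice of $D$, the class of $C_{\omega_i}$ is $\lambda C$ with $\lambda>0$.

\emph{Identifying $\sigma_i$.} Let $\rho$ be the generator of $\sigma_i$ not in $\omega_i$. By (T1), $D_\rho\cdot C_{\omega_i}=1$, so $D_\rho\cdot C>0$ and $\rho$ is one of $v_1,\dots,v_k$. As $\sigma_i\ne\sigma$, the vector $\rho$ is not a generator of $\sigma$; so $\rho=v_1$. Now $D_{v_1}\cdot C_{\omega_i}=1=D_{v_1}\cdot C$ gives $\lambda=1$. The other generator outside $\omega_i$ is $v_i$, so $b_i=D_{v_i}\cdot C=D_{v_i}\cdot C_{\omega_i}=1$. This proves (i) and (ii).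

\emph{The constants.} By (i), $\sum_ih_{v_i}-\sum_j\alpha_jh_{w_j}$ is constant, and the constant is $\sum_ia_i(D_i\cdot C)=L\cdot C=:\ell$, a positive integer. Finally $-K_X\cdot C=\sum_iD_i\cdot C=k-A$, and $(K_X+\tau L)\cdot C=0$ gives (iv).
\end{proof}

In $P$ the picture is this. The cones $\sigma_1,\dots,\sigma_k$ correspond to $k$ vertices $f_1,\dots,f_k$, all lying on the $m+s$ facets $w_j,z_q$. These facets cut out a face of dimension $n-(m+s)=k-1$ on which $\sum_ih_{v_i}=\ell$: a simplex with vertices $f_1,\dots,f_k$. After pushing, this simplex is given by $h_{v_i}\ge c$ and $\sum_ih_{v_i}=\ell+Ac$, so it collapses when $kc=\ell+Ac$, that is, at $c=1/\tau$.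

\section{The smallest birational case}\label{sec:four}

We say the relation is of \emph{fiber type} if $m=0$ and of \emph{birational type} if $m\ge1$. In the fiber type, (iii) and (iv) read $\sum_ih_{v_i}\equiv\ell$ and $\tau=k/\ell$, so \eqref{eq:dual} gives $\mu\ge\tau$; since $\mu\le\tau$ always holds,
\begin{equation}\label{eq:fiber}
m=0\ \Longrightarrow\ \mu=\tau .
\end{equation}

So suppose $m\ge1$ and $\tau>\frac{n+1}2$. Since $k=n+1-m-s\le n$ and $A\ge m\ge1$, we have $\ell\tau=k-A\le n-1$. For $n\le3$ this contradicts $\tau>\frac{n+1}2\ge n-1$. For $n=4$ we have $\ell\tau=k-A\le3$ and $\tau>\frac52$. So $\ell=1$, and the integer $k-A=\tau$ equals $3$; as $k\le4$ and $A\ge1$, this forces $k=4$, $A=m=1$ and $s=0$. Let us show by hand that then $\mu\le\frac52$.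

In this section write $h_l=h_{v_l}$ for $l=1,\dots,4$, and $w=w_1$. The relation is
\[
h_1+h_2+h_3+h_4=1+h_w .
\]
The vertex $f_l$ lies on $w$ and on the three facets $v_i$, $i\ne l$, so $h_l(f_l)=1$. The three facets $v_i$, $i\ne l$, meet in an edge that leaves $w$ at $f_l$. Let $g_l$ be its other endpoint. There $h_w\ge1$, hence
\[
h_l(f_l)=1,\qquad h_l(g_l)=1+h_w(g_l)\ge2,\qquad h_i(f_l)=h_i(g_l)=0\quad(i\ne l).
\]
Every facet $u\notin\{v_1,\dots,v_4\}$ misses at least one of $f_l,g_l$, because the edge $f_lg_l$ lies on the facets $v_i$, $i\ne l$, and on no others. This is the case $d=1$ of Lemma~\ref{lem:corner}.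

Now put mass $1$ at each of the eight points, and for each facet $u$ sum the values of $h_u$ weighted by the masses; call this sum what $u$ \emph{receives}. Each facet $u\notin\{v_1,\dots,v_4\}$ receives at least $4$, one unit from each edge, but the facet $v_l$ is only guaranteed $1+2=3$. To repair the deficit of $1$, use the points at which $h_l$ is large: add mass $\frac12$ at each $g_l$. Now every facet receives at least $4$, and the total mass is $8+4\cdot\frac12=10$. The resulting mean
\[
x^*=\tfrac1{10}\sum_{l=1}^4f_l+\tfrac3{20}\sum_{l=1}^4g_l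
\]
satisfies $h_u(x^*)\ge\frac4{10}$ for every facet $u$, and \eqref{eq:primal} gives $\mu\le\frac52$.

\section{The key estimate and the proof of Theorem~\ref{thm:A}}\label{sec:key}

In general the edge $f_lg_l$ is replaced by the face $G_l$ cut out by the facets $v_i$, $i\ne l$. Again mass $1$ at $f_l$ and at its neighbors in $G_l$ serves all facets other than $v_1,\dots,v_k$, and extra mass at one neighbor $g_l$ not on $w_1$, where $h_{v_l}\ge2$, makes up the deficit at $v_l$.

\begin{proposition}\label{prop:key}
Suppose $\tau>\frac{n+1}2$ and $m\ge1$ in Lemma~\ref{lem:ray}. Then $\ell=1$ and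
\[
\mu\le\frac{n+2-A}2\le\frac{n+1}2 .
\]
\end{proposition}

\begin{proof}
\emph{Numerical consequences.} We have $\ell\tau=k-A\le n+1-m-A\le n-1<2\cdot\frac{n+1}{2}<2\tau$, so $\ell=1$. Then $k-A=\tau>\frac{n+1}2$, and as $k$ and $A$ are integers,
\begin{equation}\label{eq:num}
2k-2A\ge n+2 .
\end{equation}

\emph{The points.} Let $f_l$ be the vertex of $\sigma_l$. The facets through it are the $v_i$ $(i\ne l)$, the $w_j$ and the $z_q$. Let $G_l$ be the intersection of $P$ with the $k-1$ facets $v_i$, $i\ne l$. As $P$ is simple, $G_l$ is a face of dimension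
\[
d=n-k+1=m+s ,
\]
and no other facet contains it. Each of the $d$ edges of $G_l$ at $f_l$ leaves exactly one of the facets $w_j,z_q$; let $p_{l,w_j}$ or $p_{l,z_q}$ be its other endpoint. Let $\Pi_l$ consist of $f_l$ and these $d$ points, and put $g_l=p_{l,w_1}$; here we use $m\ge1$. Let $\mathcal N$ be the set of facet normals other than $v_1,\dots,v_k$. On $G_l$ all $h_{v_i}$ with $i\ne l$ vanish, and (iii) becomes
\begin{equation}\label{eq:onG}
h_{v_l}=1+\sum_j\alpha_jh_{w_j}\qquad\text{on }G_l .
\end{equation}

\emph{Uniform mass.} Since no facet $u\in\mathcal N$ contains $G_l$, Lemma~\ref{lem:corner} gives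
\begin{equation}\label{eq:N}
\sum_{p\in\Pi_l}h_u(p)\ge1\qquad(u\in\mathcal N).
\end{equation}
Summing \eqref{eq:onG} over the $d+1$ points of $\Pi_l$ and applying \eqref{eq:N} to each $w_j\in\mathcal N$, we get
\begin{equation}\label{eq:v}
\sum_{p\in\Pi_l}h_{v_l}(p)\ge d+1+A .
\end{equation}
So with mass $1$ at each point of each $\Pi_l$, every $u\in\mathcal N$ receives at least $k$, while $v_l$, which receives something only from $\Pi_l$, is guaranteed $d+1+A$. The deficit is $2\beta$, where
\[
\beta=\tfrac12(k-d-1-A)=\tfrac12(2k-n-2-A)\ge\tfrac A2>0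
\]
by \eqref{eq:num}.

\emph{Repairing the deficit.} At $g_l$ we have $h_{w_1}\ge1$, so \eqref{eq:onG} gives
\begin{equation}\label{eq:two}
h_{v_l}(g_l)\ge1+\alpha_1\ge2 .
\end{equation}
Add mass $\beta$ at each $g_l$. The total mass is $k(d+1+\beta)=kM$ with
\[
M=n-k+2+\tfrac12(2k-n-2-A)=\tfrac{n+2-A}2 .
\]
For the mean
\begin{equation}\label{eq:xstar}
x^*=\frac1{kM}\sum_{l=1}^k\Bigl(\beta g_l+\sum_{p\in\Pi_l}p\Bigr)\in P
\end{equation}
we obtain
\begin{align*}
kM\,h_u(x^*)&=\sum_{l=1}^k\Bigl(\beta h_u(g_l)+\sum_{p\in\Pi_l}h_u(p)\Bigr)\ge k &&(u\in\mathcal N),\\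
kM\,h_{v_l}(x^*)&=\beta h_{v_l}(g_l)+\sum_{p\in\Pi_l}h_{v_l}(p)\ge2\beta+d+1+A=k &&(1\le l\le k).
\end{align*}
So $h_i(x^*)\ge1/M$ for all $i$, and $\mu\le M$ by \eqref{eq:primal}. Finally $M\le\frac{n+1}2$ because $A\ge1$.
\end{proof}

The bound on $\tau$ has been used twice: to get $\ell=1$, and to make $\beta$ nonnegative. Integrality of the vertices enters through \eqref{eq:N} and \eqref{eq:two}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mu>\frac{n+1}2$. Then $\tau\ge\mu>\frac{n+1}2$. If $m\ge1$, Proposition~\ref{prop:key} would give $\mu\le\frac{n+1}2$. So $m=0$, and $\mu=\tau$ by \eqref{eq:fiber}.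
\end{proof}

\section{Above the threshold: Theorem~\ref{thm:B1}}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:B1}]
Let $\mu>\frac{n+1}2$. As just shown, $m=0$ and $\mu=\tau=k/\ell$. Here $k\le n+1$ and $k/\ell>\frac{n+1}2$ force $\ell=1$. So $V=\{v_1,\dots,v_k\}$ has $\sum_{v\in V}h_v\equiv1$ and $k=\mu>\frac{n+1}2$.

Conversely, let $V$ be any set of $k>\frac{n+1}2$ facet normals with $\sum_{v\in V}h_v\equiv1$. Then $\mu\ge k$ by \eqref{eq:dual}, so $\mu>\frac{n+1}2$, and $\mu=\tau$ by Theorem~\ref{thm:A}. It remains to show $\mu\le k$, and again we exhibit a point.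

Let $v\in V$. Since $h_v$ does not vanish identically on $P$, there is a vertex $p$ with $h_v(p)\ge1$. The $h_{v'}(p)$, $v'\in V$, are nonnegative integers with sum $1$, so $h_{v'}(p)=0$ for $v'\in V\setminus\{v\}$. Thus the $k-1$ facets in $V\setminus\{v\}$ have the common point $p$; they meet in a face $F_v$ of dimension $d=n-k+1$, no other facet contains $F_v$, and $h_v=1$ on $F_v$. Let $q_v$ be the mean of the $d+1$ points of $\Pi$ in Lemma~\ref{lem:corner}, applied to $F_v$ and $p$. Then $h_u(q_v)\ge\frac1{d+1}$ for every facet $u\notin V$. Put $x=\frac1k\sum_{v\in V}q_v\in P$. For $v\in V$ only $q_v$ contributes to $h_v(x)$, so $h_v(x)=\frac1k$. For $u\notin V$,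
\[
h_u(x)\ge\frac1{d+1}=\frac1{n-k+2}\ge\frac1k,
\]
because $2k\ge n+2$. So $\mu\le k$ by \eqref{eq:primal}.
\end{proof}

\begin{remark}\label{rem:cayley}
Let $V$ be as in Theorem~\ref{thm:B1}; note that $k>\frac{n+1}2\ge1$, so $k\ge2$. Consider the affine map $\pi=(h_v)_{v\in V}$. It maps $P$ into the unimodular simplex $\{t\in\mathbb{R}^V_{\ge0}:\sum t_v=1\}\cong\Delta_{k-1}$, and by the proof above its image contains all vertices; so it maps $P$ onto $\Delta_{k-1}$. The facet $t_v=0$ pulls back to the facet $v$ of $P$. Since $V\setminus\{v\}$ is part of a lattice basis, $\pi$ maps $\mathbb{Z}^n$ onto the lattice points of the affine hull of $\Delta_{k-1}$. Every vertex of $P$ maps to a lattice point of $\Delta_{k-1}$, i.e.\ to a vertex, so $P$ is the convex hull of the faces $F_v$ over the $k$ vertices; this is what it means that $P$ is a Cayley polytope of length $k$. Conversely, given a lattice projection of $P$ onto $\Delta_{k-1}$ whose facets pull back to facets of $P$, each barycentric coordinate pulls back to an affine function that is integral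 on $\mathbb{Z}^n$, has primitive linear part (as $k\ge2$), is nonnegative on $P$ and vanishes on a facet. So it is the function $h_v$ of that facet, and the sum of these $h_v$ is $1$.
\end{remark}

\section{At the threshold: Theorem~\ref{thm:B2}}\label{sec:boundary}

If $\mu=\frac{n+1}2<\tau$, then the point $x^*$ of Proposition~\ref{prop:key} will turn out to be a point of maximal distance $1/\mu$ from the facets. A dual certificate of this optimality, evaluated at the points of the $\Pi_l$, then determines $P$. The first lemma provides the certificate, the second recognizes $Q_{n,k}$ from its vertices.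

\begin{lemma}\label{lem:cert}
Let $x^*\in P$ satisfy $\min_ih_i(x^*)=1/\mu$. Then there are numbers $c_i\ge0$ with $\sum_ic_ih_i\equiv1$ on $\mathbb{R}^n$ and $c_i=0$ whenever $h_i(x^*)>1/\mu$.
\end{lemma}

\begin{proof}
Let $I=\{i:h_i(x^*)=1/\mu\}$. If $0$ were not in the convex hull of $\{u_i:i\in I\}$, a strictly separating hyperplane would give $y\in\mathbb{R}^n$ with $\langle u_i,y\rangle>0$ for all $i\in I$. Then for small $\varepsilon>0$ all $h_i(x^*+\varepsilon y)$ would exceed $1/\mu$, contradicting that $1/\mu$ is the maximum of $\min_ih_i$. So $\sum_{i\in I}\lambda_iu_i=0$ with $\lambda_i\ge0$ and $\sum\lambda_i=1$. The function $\sum_{i\in I}\lambda_ih_i$ is constant, with value $1/\mu$ at $x^*$. Take $c_i=\mu\lambda_i$ for $i\in I$ and $c_i=0$ otherwise.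
\end{proof}

We write $c_u=c_i$ if $u=u_i$.

\begin{lemma}\label{lem:hull}
For $1\le k\le n$, the polytope $Q_{n,k}$ is the convex hull of the points $e_l$, $2e_l$, $e_l+e_q$ with $l\le k<q\le n$.
\end{lemma}

\begin{proof}
The points lie in $Q_{n,k}$. Let $x\in Q_{n,k}$, put $t=\sum_{i\le k}x_i\in[1,2]$, $z=\sum_{q>k}x_qe_q$ and $|z|=\sum_{q>k}x_q\le2-t$. Then $x=\sum_{l\le k}\frac{x_l}t(te_l+z)$ is a convex combination of the points $te_l+z$, and
\[
te_l+z=(t-1)\cdot2e_l+\sum_{q>k}x_q(e_l+e_q)+(2-t-|z|)\,e_l
\]
is a convex combination of the listed points: the coefficients are nonnegative with sum $1$.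
\end{proof}

\begin{proof}[Proof of the classification in Theorem~\ref{thm:B2}]
Let $\mu=\frac{n+1}2<\tau$. By \eqref{eq:fiber}, $m\ge1$, so Proposition~\ref{prop:key} gives $\ell=1$ and $\frac{n+1}2=\mu\le M=\frac{n+2-A}2$. Hence $A=1$, $m=1$, $\alpha_1=1$ and $M=\mu$. Write $w=w_1$; then $g_l=p_{l,w}$ and $k+s=n$. We keep the notation of Section~\ref{sec:key}. All $h_i(x^*)$ are at least $1/M=1/\mu$, and their minimum cannot exceed $1/\mu$; so it is $1/\mu$, and Lemma~\ref{lem:cert} provides numbers $c_i$. If $c_i>0$, then $kMh_i(x^*)=k$, so equality holds in each inequality that was used to prove $kMh_i(x^*)\ge k$. For $i$ with $u_i=u\in\mathcal N$ these are $h_u(g_l)\ge0$, with weight $\beta>0$, and \eqref{eq:N}, for every $l$; for $u_i=v_l$ they include \eqref{eq:two}, also with weight $\beta$. Thus, for all $l$: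
\begin{align}
&\text{if } u\in\mathcal N \text{ and } c_u>0, \text{ then } h_u(g_l)=0 \text{ and } \textstyle\sum_{p\in\Pi_l}h_u(p)=1; \label{eq:slackN}\\
&\text{if } c_{v_l}>0, \text{ then } h_{v_l}(g_l)=2. \label{eq:slackV}
\end{align}
Fix $l$. We evaluate $\sum_ic_ih_i\equiv1$ at the points of $\Pi_l$, where $h_{v_i}=0$ for $i\ne l$.

\emph{At $g_l$.} By \eqref{eq:slackN} no $u\in\mathcal N$ contributes, so $c_{v_l}h_{v_l}(g_l)=1$. Hence $c_{v_l}>0$, and \eqref{eq:slackV} gives $h_{v_l}(g_l)=2$ and $c_{v_l}=\frac12$. By \eqref{eq:onG}, $h_w(g_l)=1$, so $c_w=0$ by \eqref{eq:slackN}. The vertex $g_l$ lies on exactly $n$ facets. The $n-1$ facets $v_i$ $(i\ne l)$, $z_q$ are those containing the edge $f_lg_l$; let $o$ be the remaining one. Then $o$ does not contain $f_l$, and $o\ne v_l$, $o\neq w$ because $h_{v_l}$ and $h_w$ are nonzero at $g_l$. So $o\in\mathcal N\setminus\{z_1,\dots,z_s,w\}$. By \eqref{eq:slackN}, every $u\in\mathcal N$ with $c_u>0$ is a facet through $g_l$. Hence $c_u=0$ for every $u\in\mathcal N\setminus\{z_1,\dots,z_s,o\}$.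

\emph{At $f_l$.} Here $h_{v_l}=1$ by \eqref{eq:onG}, and all $h_{z_q}$ vanish. So $1=\frac12+c_oh_o(f_l)$, whence $c_o>0$. As $h_o(f_l)\ge1$, \eqref{eq:slackN} shows that $h_o(f_l)=1$ and $h_o=0$ on $\Pi_l\setminus\{f_l\}$. Thus $c_o=\frac12$.

\emph{At $p_{l,z_q}$.} The edge from $f_l$ to this point stays on $w$ and on all $z_{q'}$ with $q'\ne q$, so $h_w=h_{z_{q'}}=0$ and, by \eqref{eq:onG}, $h_{v_l}=1$. Also $h_o=0$. So $1=\frac12+c_{z_q}h_{z_q}(p_{l,z_q})$, whence $c_{z_q}>0$. As $h_{z_q}$ is a positive integer at $p_{l,z_q}$, \eqref{eq:slackN} gives $h_{z_q}(p_{l,z_q})=1$ and $c_{z_q}=\frac12$.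

\emph{Coordinates.} The facet $o$ was chosen for a fixed $l$, but it is the only $u\in\mathcal N\setminus\{z_1,\dots,z_s\}$ with $c_u>0$, so it does not depend on $l$. Altogether $c$ equals $\frac12$ on $v_1,\dots,v_k,z_1,\dots,z_s,o$ and $0$ elsewhere, that is,
\begin{equation}\label{eq:sumtwo}
\sum_{i=1}^kh_{v_i}+\sum_{q=1}^sh_{z_q}+h_o\equiv2 .
\end{equation}
The generators $v_1,\dots,v_{k-1},w,z_1,\dots,z_s$ of $\sigma_k$ form a lattice basis, and $w=v_1+\dots+v_k$ by Lemma~\ref{lem:ray}(i). So $v_1,\dots,v_k,z_1,\dots,z_s$ is a lattice basis too, and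
\[
x_i=h_{v_i}\ (i\le k),\qquad x_{k+q}=h_{z_q}\ (q\le s)
\]
are affine lattice coordinates on $\mathbb{R}^n$. By \eqref{eq:sumtwo} and Lemma~\ref{lem:ray}(iii), $h_o=2-\sum_{i=1}^nx_i$ and $h_w=x_1+\dots+x_k-1$. Since all these functions are nonnegative on $P$, we have $P\subset Q_{n,k}$. On the other hand, the values found above say
\[
f_l=e_l,\qquad g_l=2e_l,\qquad p_{l,z_q}=e_l+e_{k+q}\qquad(l\le k,\ q\le s),
\]
and all these points lie in $P$. By Lemma~\ref{lem:hull}, $Q_{n,k}$ is their convex hull, so $P=Q_{n,k}$. By \eqref{eq:num} with $A=1$ we have $2k\ge n+4$, so $k>\frac{n+3}2$, and $k=n-s\le n$.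
\end{proof}

\begin{proof}[Proof of the remaining statements of Theorem~\ref{thm:B2}]
Let $\frac{n+3}2<k\le n$. Let $e_1^*,\dots,e_n^*$ be the coordinate functionals, and put $w=e_1^*+\dots+e_k^*$ and $o=-(e_1^*+\dots+e_n^*)$, the normals of the last two inequalities, with $h_w=x_1+\dots+x_k-1$ and $h_o=2-x_1-\dots-x_n$.

\emph{$Q_{n,k}$ is smooth.} Let $l\le k<q\le n$. (If $k=n$, there is no $q$, and the items involving $q$ below are void.) The normals of the inequalities that are tight at the points of Lemma~\ref{lem:hull} are: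
\begin{center}
\begin{tabular}{ll}
at $e_l$: & $\{e_i^*\}_{i\ne l}\cup\{w\}$,\\
at $2e_l$: & $\{e_i^*\}_{i\ne l}\cup\{o\}$,\\
at $e_l+e_q$: & $\{e_i^*\}_{i\ne l,q}\cup\{w,o\}$.
\end{tabular}
\end{center}
Each set is a lattice basis: modulo the $e_i^*$ it contains, the rest is $w\equiv e_l^*$ in the first case, $o\equiv-e_l^*$ in the second, and $w\equiv e_l^*$, $o\equiv-e_l^*-e_q^*$ in the third. So $Q_{n,k}$ is $n$-dimensional, these points are precisely its vertices, and it is smooth. Every inequality in the definition occurs in one of the lists (note $k\ge2$), so each defines a facet.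

\emph{The $\mathbb{Q}$-codegree.} The $n+1$ functions $x_1,\dots,x_n,h_o$ have sum $2$, so $\mu\ge\frac{n+1}2$ by \eqref{eq:dual}. At $x=c(1,\dots,1)$ with $c=\frac2{n+1}$ we have $x_i=h_o=c$. Also $h_w=kc-1\ge c$, since this means $(k-1)c\ge1$, i.e.\ $2k\ge n+3$. So $\mu\le\frac{n+1}2$ by \eqref{eq:primal}, and $\mu=\frac{n+1}2$.

\emph{The nef value.} We compute the pushed vertices $x_f(c)$, with $l\le k<q$:
\begin{itemize}
\item $f=e_l$: $x_i=c$ for $i\ne l$, and $h_w=c$ gives $x_l=1-(k-2)c$. Then $h_o=2-(1+c)-(n-k)c=1-(n-k+1)c$.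
\item $f=2e_l$: $x_i=c$ for $i\ne l$, and $h_o=c$ gives $x_l=2-nc$. Then $h_w=(2-c)-(n-k)c-1=1-(n-k+1)c$.
\item $f=e_l+e_q$: $x_i=c$ for $i\ne l,q$; $h_w=c$ gives $x_l=1-(k-2)c$, and $h_o=c$ gives $x_q=(2-c)-(1+c)-(n-k-1)c=1-(n-k+1)c$.
\end{itemize}
All these values are at least $c$ if and only if
\[
c\le\min\Bigl\{\frac1{k-1},\ \frac1{n-k+2},\ \frac2{n+1}\Bigr\}.
\]
Since $k-1>\frac{n+1}2>n-k+2$, the minimum is $\frac1{k-1}$. So $\tau=k-1>\frac{n+1}2=\mu$, and $Q_{n,k}$ is not $\mathbb{Q}$-normal.

\emph{Sharpness.} An integer $k$ with $\frac{n+3}2<k\le n$ exists if and only if $n>\frac{n+3}2$, i.e.\ $n\ge4$, and then $k=n$ is one. If $n\le3$, there is no exception at $\mu=\frac{n+1}2$; together with Theorem~\ref{thm:A}, $\mu\ge\frac{n+1}2$ implies $\mathbb{Q}$-normality.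
\end{proof}

For $n=k=4$ this is the case of Section~\ref{sec:four} with equality: $f_l=e_l$, $g_l=2e_l$, and the point found there is $x^*=\frac25(1,1,1,1)$.

\begin{thebibliography}{9}
\bibitem{CLS} Cox, Little, Schenck, \emph{Toric Varieties}.
\bibitem{Monsores} Douglas Mons\^ores, \emph{Toric Birational Geometry and Applications to Lattice Polytopes}, arXiv:1307.1449 (2013).
\end{thebibliography}

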